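\title{Lipschitz surjections between dust-like self-similar sets of equal dimension}

\begin{abstract}
Let $X$ and $Y$ be dust-like self-similar sets of the same Hausdorff dimension. We prove that a Lipschitz surjection $X\to Y$ exists if and only if a Lipschitz surjection $Y\to X$ exists, with no commensurability assumption on the similarity ratios. This follows from a criterion that is symmetric in $X$ and $Y$: the Moran equations of the two sets must have the same solutions among all positive characters of the group generated by the ratios; equivalently, an identity with nonnegative coefficients must hold in the group ring of that group. The proof combines an extremal argument and a blow-up with the finiteness theorem for unit equations and P\'olya's theorem on positive forms. An example shows that surjections in both directions do not force bilipschitz equivalence.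
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A \emph{contracting similarity} of $\mathbb R^d$ is a map $S$ with $|Sx-Sx'|=r|x-x'|$ for all $x,x'$, where the \emph{ratio} $r$ lies in $(0,1)$. A \emph{self-similar set} is a nonempty compact set $X\subset\mathbb R^d$ with $X=\bigcup_{i=1}^nS_i(X)$ for contracting similarities $S_1,\dots,S_n$. We regard these maps as given with $X$ and list their ratios $r_1,\dots,r_n$ with multiplicity. The set $X$ is \emph{dust-like} if the sets $S_i(X)$ are pairwise disjoint, and it has \emph{commensurable ratios} if $\log r_i/\log r_{i'}\in\mathbb Q$ for all $i,i'$. Every list of ratios with sum less than $1$ occurs for a dust-like subset of $\mathbb R$: let $S_i$ map $[0,1]$ affinely onto the $i$th of $n$ disjoint closed subintervals of lengths $r_1,\dots,r_n$.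

We use two standard facts about the Hausdorff measures $\mathcal H^s$. A map that is Lipschitz with constant $L$ satisfies $\mathcal H^s(f(A))\le L^s\mathcal H^s(A)$, and a similarity of ratio $r$ multiplies $\mathcal H^s$ by exactly $r^s$. Moran's theorem says that a dust-like set $X$ has Hausdorff dimension equal to the unique $s\ge0$ with $\sum_ir_i^s=1$, and that $0<\mathcal H^s(X)<\infty$.

A Lipschitz surjection $X\to Y$ says that $Y$ is no more complex than $X$ at every scale, and it forces $\dim_{\mathrm H}Y\le\dim_{\mathrm H}X$. If the inequality is strict, no Lipschitz surjection goes back. The case of equal dimensions is therefore the only one in which the relation can be symmetric, and we ask: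

\begin{quote}
\emph{Let $X$ and $Y$ be dust-like self-similar sets with $\dim_{\mathrm H}X=\dim_{\mathrm H}Y$. If there is a Lipschitz surjection $X\to Y$, is there a Lipschitz surjection $Y\to X$?}
\end{quote}

It is known that the answer is yes when $X$ or $Y$ has commensurable ratios. Whether this assumption can be dropped is a problem of G\'asp\'ar \cite{Gaspar}. We show that it can.

A surjection may fold and collapse pieces, so it has nothing like an inverse, and the map $Y\to X$ must be built afresh. The reason to expect it to exist is a count of measure. At equal dimension $s$, the set $X$ has only a bounded multiple of the $\mathcal H^s$-measure needed to cover $Y$. If the map wasted a fixed proportion of measure at every place and scale, its image would be null. So somewhere the map should be close to a lossless matching between pieces of $X$ and pieces of $Y$ of comparable size, and the existence of such a matching looks like a symmetric condition on the two lists of ratios. The work lies in finding that condition and in proving that it is sufficient.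

\subsection{The criterion}

Let $X$ and $Y$ be dust-like with ratios $r_1,\dots,r_n$ and $t_1,\dots,t_m$ and common dimension $s>0$. Then $\sum_ir_i^s=\sum_jt_j^s=1$ and $n,m\ge2$.

Let $\Gamma\subset\mathbb R^+$ be the multiplicative group generated by all $r_i$ and $t_j$. It is finitely generated and torsion-free, hence free abelian of some rank $D\ge1$. Its \emph{group ring} $\mathbb Z[\Gamma]$ consists of the finite formal sums $P=\sum_\gamma P_\gamma e(\gamma)$ with integer coefficients, multiplied by the rule $e(\gamma)e(\gamma')=e(\gamma\gamma')$; its unit element is $1=e(1)$, and $\operatorname{supp}P=\{\gamma:P_\gamma\ne0\}$. Let $\mathbb N[\Gamma]$ be the set of elements with coefficients in $\mathbb N=\{0,1,2,\dots\}$; such an element records a finite list of sizes with multiplicity. Put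
\[
\alpha_X=\sum_{i=1}^ne(r_i),\qquad \alpha_Y=\sum_{j=1}^me(t_j),\qquad \sigma_X=1-\alpha_X,\qquad \sigma_Y=1-\alpha_Y .
\]
Let $T=\operatorname{Hom}(\Gamma,\mathbb R^+)$ be the group of \emph{positive characters} of $\Gamma$, and evaluate $P\in\mathbb Z[\Gamma]$ at $\varphi\in T$ by $P(\varphi)=\sum_\gamma P_\gamma\varphi(\gamma)$; evaluation at $\varphi$ is a ring homomorphism. If $\gamma_1,\dots,\gamma_D$ is a basis of $\Gamma$ and $x_k=e(\gamma_k)$, then $\mathbb Z[\Gamma]$ is the Laurent polynomial ring $\mathbb Z[x_1^{\pm1},\dots,x_D^{\pm1}]$, the map $\varphi\mapsto(\varphi(\gamma_1),\dots,\varphi(\gamma_D))$ identifies $T$ with $(\mathbb R^+)^D$, and $P(\varphi)$ is the value of a Laurent polynomial at a point.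

The characters $\varphi_u(\gamma)=\gamma^u$, $u\in\mathbb R$, form a curve in $T$, and Moran's equation says that $\sigma_X$ vanishes at $\varphi_s$. We solve the same equation in all of $T$:
\[
Z_X=\Big\{\varphi\in T:\sum_i\varphi(r_i)=1\Big\},\qquad Z_Y=\Big\{\varphi\in T:\sum_j\varphi(t_j)=1\Big\}.
\]
These are the zero sets of $\sigma_X$ and $\sigma_Y$ in $T$. Equality of dimensions means that both contain $\varphi_s$.

\begin{theorem}\label{thm:main}
Let $X$ and $Y$ be dust-like self-similar sets with $\dim_{\mathrm H}X=\dim_{\mathrm H}Y=s>0$. The following are equivalent.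
\begin{enumerate}
\item[(a)] There is a Lipschitz map $f:X\to Y$ with $\mathcal H^s(f(X))>0$.
\item[(b)] There is a Lipschitz surjection $X\to Y$.
\item[(c)] $Z_X=Z_Y$.
\item[(d)] $\sigma_X$ and $\sigma_Y$ have a common divisor in $\mathbb Z[\Gamma]$ that vanishes at $\varphi_s$.
\item[(e)] There are nonzero $Q,H\in\mathbb N[\Gamma]$ with $Q\sigma_X=H\sigma_Y$.
\item[(f)] There is a Lipschitz surjection $Y\to X$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}
Let $X$ and $Y$ be dust-like self-similar sets with $\dim_{\mathrm H}X=\dim_{\mathrm H}Y$. A Lipschitz surjection $X\to Y$ exists if and only if a Lipschitz surjection $Y\to X$ exists.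
\end{corollary}

\begin{proof}
If the common dimension $s$ is positive, this is (b)$\Leftrightarrow$(f). If $s=0$, Moran's equation reads $n=m=1$. Then $\operatorname{diam}X=r_1\operatorname{diam}X$, so $X$ is a point, and so is $Y$.
\end{proof}

Two cases show how condition (c) behaves. If $\Gamma$ has rank one, every character is some $\varphi_u$, so $Z_X=\{\varphi_s\}=Z_Y$ and surjections exist in both directions. If $X$ has ratios $(\frac14,\frac14)$ and $Y$ has ratios $(\frac19,\frac19,\frac19)$, then $s=\frac12$; with $x=e(\frac14)$ and $y=e(\frac19)$ we have $\sigma_X=1-2x$ and $\sigma_Y=1-3y$, whose zero sets in $(\mathbb R^+)^2$ are two lines crossing at $\varphi_s$. No Lipschitz surjection exists in either direction, so equality of dimensions alone is not enough.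

One may ask whether surjections in both directions can be improved to a bilipschitz bijection. They cannot in general.

\begin{proposition}\label{prop:golden}
Let $p=(\sqrt5-1)/2$. Let $X,Y\subset\mathbb R$ be dust-like with ratios $(p^2,p^4)$ and $(p^6,p^6,p^6,p^6,p^{12})$ respectively. Both have dimension $\frac12$, there are Lipschitz surjections $X\to Y$ and $Y\to X$, but $X$ and $Y$ are not bilipschitz equivalent.
\end{proposition}

\subsection{Plan of the proof}

We prove the cycle
\[
\text{(b)}\Rightarrow\text{(a)}\Rightarrow\text{(c)}\Rightarrow\text{(d)}\Rightarrow\text{(e)}\Rightarrow\text{(b)}.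
\]
The first implication holds because $\mathcal H^s(Y)>0$. The cycle makes (b) equivalent to (c). Since (c) is unchanged when $X$ and $Y$ are exchanged, (f) is equivalent to (c) as well, and Theorem~\ref{thm:main} follows.

After passing to symbolic models in Section~\ref{sec:coding}, we begin with the last implication (Section~\ref{sec:cutting}), because it shows what the algebra is for: the identity in (e) is a recipe for cutting copies of $X$ into pieces and regrouping them according to the ratios of $Y$. Section~\ref{sec:extremal} proves (a)$\Rightarrow$(c) by producing a lossless map and applying the finiteness theorem for unit equations. Sections~\ref{sec:factor} and~\ref{sec:positive} turn the equality of real zero sets first into a common factor and then into an identity with nonnegative coefficients. Section~\ref{sec:golden} proves Proposition~\ref{prop:golden}. From now on $s>0$.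

\section{Symbolic models and characters}\label{sec:coding}

\subsection{Coding}

Let $\Sigma_X=\{1,\dots,n\}^{\mathbb N}$ be the space of infinite words. For a finite word $w=w_1\cdots w_k$ let $|w|=k$, let $r_w=r_{w_1}\cdots r_{w_k}$ with $r_\emptyset=1$, let $w^-$ be $w$ without its last letter, and let the \emph{cylinder} $[w]$ be the set of infinite words that begin with $w$. We set $r_{\emptyset^-}=\infty$ and $r_{\min}=\min_ir_i$. For $x\in\Sigma_X$ let $x|_k$ be its prefix of length $k$, and for $x\ne x'$ let $x\wedge x'$ be the longest common prefix. Put $\rho(x,x')=r_{x\wedge x'}$ for $x\ne x'$ and $\rho(x,x)=0$. This is an ultrametric, since $x\wedge x''$ extends the shorter of $x\wedge x'$ and $x'\wedge x''$, and it induces the product topology, so $\Sigma_X$ is compact. Let $\mu$ be the Bernoulli probability measure with $\mu[w]=r_w^s$. It has full support, and it has no atoms because $r_{x|_k}\to0$. The space $\Sigma_Y$, the numbers $t_v$ and $t_{\min}$, the metric $\rho$ and the measure $\nu$ with $\nu[v]=t_v^s$ are defined in the same way from $t_1,\dots,t_m$.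

\begin{lemma}\label{lem:coding}
There are bilipschitz bijections $\pi_X:\Sigma_X\to X$ and $\pi_Y:\Sigma_Y\to Y$, and $\mathcal H^s(\pi_YK)=\mathcal H^s(Y)\,\nu(K)$ for every Borel set $K\subset\Sigma_Y$.
\end{lemma}

\begin{proof}
Write $S_w=S_{w_1}\circ\dots\circ S_{w_k}$ and let $\pi_X(x)$ be the unique point of the nested compact sets $S_{x|_k}(X)$, whose diameters tend to $0$. Iterating $X=\bigcup_iS_i(X)$ shows that $\pi_X$ is onto. If $x\ne x'$ and $w=x\wedge x'$, then $\pi_Xx\in S_w(S_iX)$ and $\pi_Xx'\in S_w(S_{i'}X)$ for some $i\ne i'$, so
\begin{equation}\label{eq:coding}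
r_w\min_{i\ne i'}\operatorname{dist}(S_iX,S_{i'}X)\le|\pi_Xx-\pi_Xx'|\le r_w\operatorname{diam}X .
\end{equation}
The minimum is positive because the compact sets $S_iX$ are disjoint. The same holds for $Y$. The set $\pi_Y[v]$ is the image of $Y$ under a similarity of ratio $t_v$, so the probability measures $K\mapsto\mathcal H^s(\pi_YK)/\mathcal H^s(Y)$ and $\nu$ agree on cylinders, hence on Borel sets.
\end{proof}

So $X$ and $Y$ may be replaced by $\Sigma_X$ and $\Sigma_Y$, and $\mathcal H^s$ in (a) by $\nu$. This is the only place where the sets need to be dust-like.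

\begin{remark}
Corollary~\ref{cor:main} fails if $Y$ is not dust-like. Let $X\subset\mathbb R^2$ be generated by the four maps of ratio $\frac14$ that fix the corners of the unit square, and let $Y=[0,1]$ be generated by four maps of ratio $\frac14$. Both have dimension $1$. The upper bound in \eqref{eq:coding} does not use disjointness, so $\pi_Y\circ\pi_X^{-1}$ is a Lipschitz surjection $X\to Y$. But $X$ is disconnected, so it is not a continuous image of $[0,1]$.
\end{remark}

The following facts are stated for $\Sigma_X$ and hold equally for $\Sigma_Y$.

\begin{enumerate}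
\item[(C1)] \emph{Cylinders are isolated balls.} We have $\operatorname{diam}[w]=r_w$, because $n\ge2$. If $x\in[w]$ and $x'\notin[w]$, then $x\wedge x'$ is a proper prefix of $w$, so $\rho(x,x')>r_w$. Hence a set of diameter at most $r_w$ that meets $[w]$ is contained in $[w]$.
\item[(C2)] \emph{Scaling.} The map $x\mapsto wx$ is a bijection $\Sigma_X\to[w]$ that multiplies distances by $r_w$ and $\mu$-measures by $r_w^s$.
\item[(C3)] \emph{Stopping partitions.} For $\delta>0$ the cylinders $[w]$ with $r_w\le\delta<r_{w^-}$ partition $\Sigma_X$, since along each $x$ the numbers $r_{x|_k}$ decrease strictly to $0$. If such a $w$ is nonempty, then $r_w\ge r_{\min}r_{w^-}>r_{\min}\delta$.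
\item[(C4)] \emph{Clopen sets.} Cylinders are clopen, so by compactness a partition into cylinders is finite. A clopen set is a finite union of cylinders, and therefore a disjoint union of cylinders of one length. In particular, finitely many disjoint cylinders are always members of a common partition of $\Sigma_X$ into cylinders.
\end{enumerate}

\subsection{Characters}

A character $\varphi\in Z_X$ assigns to the cylinder $[w]$ the mass $\varphi(r_w)=\prod_k\varphi(r_{w_k})$, and these masses are additive.

\begin{enumerate}
\item[(C5)] If $\varphi\in Z_X$, then $\sum\varphi(r_w)=1$ over every partition of $\Sigma_X$ into cylinders $[w]$.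
\end{enumerate}
Indeed, $\sum_i\varphi(r_{wi})=\varphi(r_w)$, so refining the partition to all words of one length $k$ does not change the sum, which then equals $(\sum_i\varphi(r_i))^k=1$.

The direction of the curves $u\mapsto\varphi\varphi_u$ plays a special role, because all ratios are less than $1$.

\begin{enumerate}
\item[(C6)] For each $\varphi\in T$ the function $u\mapsto\alpha_X(\varphi\varphi_u)=\sum_i\varphi(r_i)r_i^u$ decreases strictly from $\infty$ to $0$ on $\mathbb R$. So exactly one $u$ has $\varphi\varphi_u\in Z_X$.
\end{enumerate}
For $P\in\mathbb Z[\Gamma]$ let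
\[
\partial P(\varphi)=\frac{d}{du}\Big|_{u=0}P(\varphi\varphi_u)=\sum_\gamma P_\gamma\,\varphi(\gamma)\log\gamma .
\]
As a derivative along a curve, $\partial$ obeys the product rule. For every nonempty $I\subset\{1,\dots,n\}$,
\begin{equation}\label{eq:deriv}
\partial\Big(1-\sum_{i\in I}e(r_i)\Big)(\varphi)=-\sum_{i\in I}\varphi(r_i)\log r_i>0\qquad(\varphi\in T),
\end{equation}
and in particular $\partial\sigma_X>0$ on $T$.

\section{From an identity to a surjection}\label{sec:cutting}

To map $\Sigma_X$ onto $\Sigma_Y$ with a Lipschitz bound, it suffices to assign to each word $v$ a nonempty clopen set $U_v\subset\Sigma_X$, the future preimage of $[v]$, such that $U_{v1},\dots,U_{vm}$ partition $U_v$ and $U_v$ is a union of cylinders of size comparable to $t_v$. The difficulty is to keep this up forever. It is solved if the list of sizes of the cylinders in $U_v$ is always the same list $H$ scaled by $t_v$, for then one rule of subdivision serves at every step.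

Let $\gamma_1,\dots,\gamma_M\in\Gamma$ and $\mathbf X=\{1,\dots,M\}\times\Sigma_X$; think of the $c$th copy as scaled by $\gamma_c$. A \emph{box} is a set $(c,[w])=\{c\}\times[w]$, and its \emph{size} is $\gamma_cr_w\in\Gamma$. The \emph{weight} of a finite family of disjoint boxes is the sum of $e(\text{size})$ over its members, an element of $\mathbb N[\Gamma]$. \emph{Cutting} a box $(c,[w])$ of size $\eta$ means replacing it by its $n$ children $(c,[wi])$; this changes the weight by $-e(\eta)+e(\eta)\alpha_X=-e(\eta)\sigma_X$.

\begin{example}\label{ex:golden}
Take the pair of Proposition~\ref{prop:golden}. (The sums of the ratios are $p^2+p^4<0.53$ and $4p^6+p^{12}<0.23$, so the sets exist.) We have $p+p^2=1$, hence $q:=p^3=p-p^2=2p-1=\sqrt5-2$ and $4q+q^2=1$; both Moran equations hold with $s=\frac12$. The group $\Gamma$ is generated by $p^2$, and with $x=e(p^2)$,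
\[
\sigma_X=1-x-x^2,\qquad \sigma_Y=1-4x^3-x^6=(1-x-x^2)(1+x+2x^2-x^3+x^4).
\]
One copy of $\Sigma_X$ cannot be cut into boxes of weight $\alpha_Y=4x^3+x^6$, since only the three words $111$, $12$, $21$ have ratio $p^6$. Algebraically, the cofactor of $\sigma_X$, which should count the cuts, has a negative coefficient. Multiplying by $1+x$ removes it:
\begin{equation}\label{eq:golden}
(1+2x+3x^2+x^3+x^5)\,\sigma_X=(1+x)\,\sigma_Y .
\end{equation}
Take two copies of $\Sigma_X$ with sizes $1$ and $p^2$, so that the initial weight is $H=1+x$, and perform the cuts prescribed by $Q=1+2x+3x^2+x^3+x^5$, largest boxes first. A cut replaces $x^k$ by $x^{k+1}+x^{k+2}$.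
\[
\begin{array}{l|l}
\text{boxes cut}&\text{weight afterward}\\ \hline
\text{none}&1+x\\
\text{one of weight }1&2x+x^2\\
\text{two of weight }x&3x^2+2x^3\\
\text{three of weight }x^2&5x^3+3x^4\\
\text{one of weight }x^3&4x^3+4x^4+x^5\\
\text{one of weight }x^5&4x^3+4x^4+x^6+x^7
\end{array}
\]
The last weight is $4x^3(1+x)+x^6(1+x)$. The ten boxes fall into four pairs of weight $x^3H$ and one pair of weight $x^6H$, one pair for each map generating $Y$. Each pair is a scaled copy of the initial pair, so the procedure repeats.

Nothing here depends on commensurability. Substitute $\xi=e(\frac14)+e(\frac15)$ for $x$ and let $X'$, $Y'$ have the lists of ratios $\alpha_{X'}=\xi+\xi^2$ and $\alpha_{Y'}=4\xi^3+\xi^6$. Both lists have sum less than $1$ because $\frac14+\frac15<p$, both sets have the dimension $s$ given by $4^{-s}+5^{-s}=p$, and neither has commensurable ratios. Identity~\eqref{eq:golden} with $\xi$ in place of $x$ is condition (e) for this pair.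
\end{example}

In the example the boxes to be cut were always available. The next lemma shows that this is automatic when the cuts are made in order of decreasing size.

\begin{lemma}\label{lem:cut}
Let $Q,H\in\mathbb N[\Gamma]$ be nonzero with $Q\sigma_X=H\sigma_Y$. Let $\mathcal B$ be a finite family of disjoint boxes of weight $e(\gamma)H$, where $\gamma\in\Gamma$. Then there are families of boxes $\mathcal B_1,\dots,\mathcal B_m$ of weights $e(\gamma t_1)H,\dots,e(\gamma t_m)H$ whose members, taken together, partition $\bigcup\mathcal B$.
\end{lemma}

\begin{proof}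
The hypothesis reads $H-Q\sigma_X=H\alpha_Y$. Let $\eta_1>\dots>\eta_J$ be the elements of $\operatorname{supp}Q$, ordered as real numbers, and put
\[
W_k=H-\sum_{l\le k}Q_{\eta_l}e(\eta_l)\sigma_X,\qquad\text{so that}\qquad W_0=H,\quad W_J=H\alpha_Y .
\]
We construct partitions of $\bigcup\mathcal B$ into boxes with weights $e(\gamma)W_k$ for $k=0,\dots,J$, starting from $\mathcal B$. Suppose the partition of weight $e(\gamma)W_{k-1}$ is given. The difference $W_k-W_J=\sum_{l>k}Q_{\eta_l}e(\eta_l)\sigma_X$ is supported on the numbers $\eta_l$ and $\eta_lr_i$ with $l>k$, all smaller than $\eta_k$. So the coefficient of $W_k$ at $\eta_k$ equals that of $H\alpha_Y\in\mathbb N[\Gamma]$ and is nonnegative. On the other hand $W_k=W_{k-1}-Q_{\eta_k}e(\eta_k)+Q_{\eta_k}e(\eta_k)\alpha_X$, and the last term is supported on the numbers $\eta_kr_i<\eta_k$. So the coefficient of $W_{k-1}$ at $\eta_k$ is at least $Q_{\eta_k}$: the partition contains at least $Q_{\eta_k}$ boxes of size $\gamma\eta_k$. Cutting $Q_{\eta_k}$ of them gives a partition of weight $e(\gamma)W_k$.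

The final partition has weight $e(\gamma)H\alpha_Y=\sum_{j=1}^me(\gamma t_j)H$. Its list of sizes is thus the union, with multiplicity, of the lists $e(\gamma t_j)H$, and we distribute the boxes accordingly.
\end{proof}

\begin{proposition}\label{prop:eb}
Condition \emph{(e)} implies condition \emph{(b)}.
\end{proposition}

\begin{proof}
Write $H=\sum_{c=1}^Me(\gamma_c)$, where $M\ge1$ as $H\ne0$, and form $\mathbf X$ with these sizes. The family $\mathcal B_\emptyset$ of the $M$ copies $(c,[\emptyset])$ has weight $H$. Lemma~\ref{lem:cut} and induction give families $\mathcal B_v$ of weight $e(t_v)H$ for all finite words $v$ over $\{1,\dots,m\}$, such that the sets $U_v=\bigcup\mathcal B_v$ satisfy $U_\emptyset=\mathbf X$ and $U_v=U_{v1}\sqcup\dots\sqcup U_{vm}$.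

For $\mathbf x\in\mathbf X$ let $G(\mathbf x)$ be the unique $y\in\Sigma_Y$ with $\mathbf x\in U_{y|_k}$ for all $k$. For each $y$ the sets $U_{y|_k}$ are compact, decreasing, and nonempty because $H\ne0$, so they have a common point. Hence $G$ is onto.

We claim that $G$ is Lipschitz on each copy. Let $h_{\min}=\min\operatorname{supp}H$. Take $x,x'\in\Sigma_X$ with $G(c,x)\ne G(c,x')$, and let $v$ be the longest common prefix of the two images, which are then at distance $t_v$. We have $(c,x)\in U_{vj}$ and $(c,x')\in U_{vj'}$ with $j\ne j'$. Let $(c,[w])\in\mathcal B_{vj}$ be the box that contains $(c,x)$. Then $x'\notin[w]$, so $\rho(x,x')>r_w$ by (C1). The size $\gamma_cr_w$ lies in $t_{vj}\operatorname{supp}H$, so $\gamma_cr_w\ge t_vt_{\min}h_{\min}$. Therefore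
\[
\rho\big(G(c,x),G(c,x')\big)=t_v\le\frac{\gamma_c}{t_{\min}h_{\min}}\,\rho(x,x').
\]

It remains to fit the $M$ copies into one. Since $n\ge2$, there are disjoint cylinders $[z_1],\dots,[z_M]$ in $\Sigma_X$. Define $\widetilde G(z_cx)=G(c,x)$ and let $\widetilde G$ be constant outside $\bigcup_c[z_c]$. By (C2), $\widetilde G$ is Lipschitz on each piece of a finite clopen partition of $\Sigma_X$. Distinct pieces are at distance at least some $\delta>0$ and $\operatorname{diam}\Sigma_Y=1$, so points in distinct pieces satisfy a Lipschitz bound with constant $1/\delta$. Thus $\widetilde G:\Sigma_X\to\Sigma_Y$ is a Lipschitz surjection.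
\end{proof}

\section{From a Lipschitz map to \texorpdfstring{$Z_X=Z_Y$}{equal zero sets}}\label{sec:extremal}

Assume (a). An arbitrary Lipschitz map carries no exact arithmetic information, because it may overlap or shrink pieces in an irregular way. We replace it by the most efficient map, which cannot waste measure anywhere, and then zoom in at a density point of its image to make it onto.

\subsection{The efficiency constant}

\begin{lemma}\label{lem:bound}
If $f:\Sigma_X\to\Sigma_Y$ is $a$-Lipschitz, then $\nu(f(\Sigma_X))\le a^s$.
\end{lemma}

\begin{proof}
If the image is a point, it is null. Otherwise let $v$ be the longest common prefix of all points of the image. Two image points differ in position $|v|+1$, so $t_v=\operatorname{diam}f(\Sigma_X)\le a\operatorname{diam}\Sigma_X=a$. Since the image lies in $[v]$, its measure is at most $t_v^s\le a^s$.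
\end{proof}

Let $\operatorname{Lip}(f)$ be the least Lipschitz constant of $f$ and put
\[
\Theta=\sup\big\{\nu(f(\Sigma_X))/\operatorname{Lip}(f)^s:\ f:\Sigma_X\to\Sigma_Y\text{ Lipschitz and nonconstant}\big\}.
\]
Then $\Theta\le1$ by Lemma~\ref{lem:bound} and $\Theta>0$ by (a). Constant maps have null image, so
\begin{equation}\label{eq:theta}
\nu(f(\Sigma_X))\le\Theta a^s\qquad\text{for every $a$-Lipschitz map } f:\Sigma_X\to\Sigma_Y .
\end{equation}

We shall take limits of maps twice, using two tools. By the Arzel\`a--Ascoli theorem, a sequence of $a_k$-Lipschitz maps $\Sigma_X\to\Sigma_Y$ with $a_k\to a$ has a uniformly convergent subsequence, and the limit is $a$-Lipschitz. The measure of the image is upper semicontinuous: if $f_{k,i}\to f_i$ uniformly as $k\to\infty$ for $i=1,\dots,\ell$, then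
\begin{equation}\label{eq:usc}
\limsup_{k\to\infty}\nu\Big(\bigcup_if_{k,i}(\Sigma_X)\Big)\le\nu\Big(\bigcup_if_i(\Sigma_X)\Big).
\end{equation}
Indeed, for each $\varepsilon>0$ the sets on the left eventually lie in the closed $\varepsilon$-neighborhood of the compact set on the right, and these neighborhoods decrease to that set as $\varepsilon\downarrow0$.

\begin{lemma}\label{lem:attained}
There are $a\ge1$ and an $a$-Lipschitz map $f:\Sigma_X\to\Sigma_Y$ with $\nu(f(\Sigma_X))=\Theta a^s$.
\end{lemma}

\begin{proof}
Let $f_k$ be nonconstant maps whose quotients $\nu(f_k(\Sigma_X))/\operatorname{Lip}(f_k)^s$ tend to $\Theta$. The images might shrink to a point, so we normalize. Deleting from all values of $f_k$ their longest common prefix $v$ divides the measure of the image by $t_v^s$ and the Lipschitz constant by $t_v$, by (C2), and leaves the quotient unchanged. So we may assume $\operatorname{diam}f_k(\Sigma_X)=1$, which gives $\operatorname{Lip}(f_k)\ge1$. For large $k$ the quotient is at least $\Theta/2$, so $\operatorname{Lip}(f_k)^s\le2/\Theta$. Pass to a subsequence with $\operatorname{Lip}(f_k)\to a\ge1$ and $f_k\to f$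 uniformly. Then $f$ is $a$-Lipschitz, and $\nu(f(\Sigma_X))\ge\lim\nu(f_k(\Sigma_X))=\Theta a^s$ by \eqref{eq:usc}. Equality holds by \eqref{eq:theta}.
\end{proof}

\subsection{Saturated systems}

Zooming in on a cylinder of $\Sigma_Y$ will split the domain into several pieces, so we allow several maps from the start. A \emph{system} is a finite list of pairs $(f_i,b_i)$, $i=1,\dots,\ell$, where $b_i\ge r_{\min}$ and $f_i:\Sigma_X\to\Sigma_Y$ is $b_i$-Lipschitz. It defines a map $F(i,x)=f_i(x)$ on $\mathbf X=\{1,\dots,\ell\}\times\Sigma_X$, and boxes $(i,[w])$ are as before. By \eqref{eq:theta}, $\nu(F(\mathbf X))\le\Theta\sum_ib_i^s$. The system is \emph{saturated} if equality holds. The pair $(f,a)$ of Lemma~\ref{lem:attained} is a saturated system with $\ell=1$. Put $N=1/(\Theta r_{\min}^s)$.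

\begin{lemma}\label{lem:saturated}
Let $(f_i,b_i)_{i\le\ell}$ be a saturated system and $K=F(\mathbf X)$. For every finite word $v$ over $\{1,\dots,m\}$ the set $F^{-1}[v]$ is a disjoint union of boxes $(i,[w])$, $(i,w)\in\mathcal W_v$, such that $b_ir_w/t_v\in[r_{\min},1]$ for all $(i,w)\in\mathcal W_v$,
\begin{equation}\label{eq:tiling}
\sum_{(i,w)\in\mathcal W_v}\Theta\Big(\frac{b_ir_w}{t_v}\Big)^s=\frac{\nu(K\cap[v])}{\nu[v]},\qquad\text{and}\qquad|\mathcal W_v|\le N .
\end{equation}
\end{lemma}

\begin{proof}
The map $x\mapsto f_i(wx)$ is $b_ir_w$-Lipschitz by (C2), so $\nu(f_i[w])\le\Theta(b_ir_w)^s$ by \eqref{eq:theta}. For any partition of $\mathbf X$ into boxes we have $\sum r_w^s=1$ in each copy, and therefore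
\[
\Theta\sum_ib_i^s=\nu(K)\le\sum_{(i,w)}\nu(f_i[w])\le\sum_{(i,w)}\Theta(b_ir_w)^s=\Theta\sum_ib_i^s .
\]
Both inequalities are equalities. The second gives $\nu(f_i[w])=\Theta(b_ir_w)^s$ for each box of the partition. The first says that the images of distinct boxes meet in null sets, since an overlap of positive measure would make the measure of the union smaller than the sum. By (C4) every finite family $\mathcal W$ of disjoint boxes extends to a partition, so
\begin{equation}\label{eq:lossless}
\nu\Big(\bigcup_{(i,w)\in\mathcal W}f_i[w]\Big)=\sum_{(i,w)\in\mathcal W}\Theta(b_ir_w)^s .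
\end{equation}
This step is where the equality of dimensions enters: the exponent in \eqref{eq:theta} comes from $Y$, and the identity $\sum r_w^s=1$ comes from $X$.

Fix $v$. In copy $i$ take the stopping partition (C3) with $\delta=t_v/b_i$, that is, the words $w$ with $b_ir_w\le t_v<b_ir_{w^-}$. For $w\ne\emptyset$ we get $b_ir_w/t_v>r_{\min}$ from (C3); for $w=\emptyset$ we have $b_i/t_v\ge b_i\ge r_{\min}$. If such a cylinder $[w]$ meets $f_i^{-1}[v]$, then $f_i[w]$ has diameter at most $b_ir_w\le t_v$ and meets $[v]$, so $f_i[w]\subset[v]$ by (C1). Hence $F^{-1}[v]$ is the union of those boxes of the stopping partitions that meet it; let $\mathcal W_v$ index them. Their images cover exactly $K\cap[v]$, so \eqref{eq:lossless} divided by $t_v^s=\nu[v]$ is the identity in \eqref{eq:tiling}. Each term is at least $\Theta r_{\min}^s$ and the sum is at most $1$, so $|\mathcal W_v|\le N$.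
\end{proof}

The right side of \eqref{eq:tiling} may vary with $v$ in an uncontrolled way, and $\mathcal W_v$ may be empty. Both defects disappear when $F$ is onto.

\begin{lemma}\label{lem:blowup}
There is a saturated system $(f_i,b_i)_{i\le\ell}$ with $b_i\in[r_{\min},1]$ and $F(\mathbf X)=\Sigma_Y$.
\end{lemma}

\begin{proof}
Let $(f,a)$ be as in Lemma~\ref{lem:attained} and $K=f(\Sigma_X)$, so $\nu(K)>0$. Lemma~\ref{lem:saturated} applies with $\ell=1$; we write $W_v$ for the set of words in $\mathcal W_v$. The function $y\mapsto\nu(K\cap[y|_k])/\nu[y|_k]$ is the conditional expectation of the indicator of $K$ given the cylinders of length $k$. Cylinders generate the Borel $\sigma$-algebra, so by the martingale convergence theorem these functions converge $\nu$-almost everywhere to the indicator of $K$. Fix $y\in K$ at which the limit is $1$, and let $v_k=y|_k$. Since $y\in K\cap[v_k]$, the set $W_{v_k}$ is nonempty.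

For $w\in W_{v_k}$ we have $f[w]\subset[v_k]$, so we can define $f_{k,w}:\Sigma_X\to\Sigma_Y$ by $v_kf_{k,w}(x)=f(wx)$. By (C2) this map is $b_{k,w}$-Lipschitz with $b_{k,w}=ar_w/t_{v_k}\in[r_{\min},1]$, and by (C2) and \eqref{eq:tiling},
\[
\nu\Big(\bigcup_{w\in W_{v_k}}f_{k,w}(\Sigma_X)\Big)=\frac{\nu(K\cap[v_k])}{\nu[v_k]}=\Theta\sum_{w\in W_{v_k}}b_{k,w}^s\ \longrightarrow\ 1 .
\]
Since $1\le|W_{v_k}|\le N$, we can pass to a subsequence along which $|W_{v_k}|=\ell$ is constant and, after numbering the elements of each $W_{v_k}$ by $1,\dots,\ell$, the constants converge to $b_i\in[r_{\min},1]$ and the maps converge uniformly to $b_i$-Lipschitz maps $f_i$. Then $\Theta\sum_ib_i^s=1$, and $\nu(\bigcup_if_i(\Sigma_X))=1$ by \eqref{eq:usc}, so the system is saturated. Its image is compact and of full measure, and $\nu$ has full support, so the image is $\Sigma_Y$.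
\end{proof}

Fix a system as in Lemma~\ref{lem:blowup}. For every word $v$ we now have
\begin{equation}\label{eq:unit}
\sum_{(i,w)\in\mathcal W_v}\Theta\Big(\frac{b_ir_w}{t_v}\Big)^s=1,\qquad 1\le|\mathcal W_v|\le N .
\end{equation}

\subsection{Finitely many ratios}

Equation \eqref{eq:unit} is an exact relation with boundedly many terms, and it holds at all scales. We first see what it gives in the smallest case.

\begin{example}\label{ex:twothree}
Let $X$ have ratios $(\frac14,\frac14)$ and $Y$ ratios $(\frac19,\frac19,\frac19)$, so $s=\frac12$, and suppose that (a) holds. Let $|v|=k$. Both $b_i^s$ and $(b_ir_w/t_v)^s$ lie in $[\frac12,1]$, so $(r_w/t_v)^s=3^k2^{-|w|}\in[\frac12,2]$. If $j$ is the largest integer with $2^j\le2\cdot3^k$, then $|w|\le j$, and $2^{|w|}\ge3^k/2\ge2^{j-2}$. So \eqref{eq:unit} becomes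
\[
3^k2^{-j}\cdot\Theta\sum_{(i,w)\in\mathcal W_v}b_i^{1/2}\,2^{\,j-|w|}=1,\qquad 2^{\,j-|w|}\in\{1,2,4\}.
\]
The sum has at most $N$ terms, each from a fixed finite set, so it takes finitely many values. Hence $3^k2^{-j}$ takes finitely many values as $k$ runs through $\mathbb N$, which contradicts unique factorization.
\end{example}

The example uses that cylinders of $\Sigma_X$ of comparable size have boundedly many different sizes. When the $r_i$ are incommensurable there is no such elementary bound, and we use the following theorem of Evertse and of van der Poorten and Schlickewei; see \cite[Theorem~1.1]{ESS}.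

\begin{theorem}[Unit equations]\label{thm:unit}
Let $G$ be a finitely generated multiplicative subgroup of a field of characteristic $0$, and let $a_1,\dots,a_k$ be nonzero elements of the field. Then the equation $a_1x_1+\dots+a_kx_k=1$ has only finitely many solutions $(x_1,\dots,x_k)\in G^k$ for which no nonempty subsum of the left side vanishes.
\end{theorem}

\begin{lemma}\label{lem:finite}
There is a finite set $E\subset\Gamma$ with $r_w/t_v\in E$ for all words $v$ and all $(i,w)\in\mathcal W_v$.
\end{lemma}

\begin{proof}
Let $G\subset\mathbb R^+$ be generated by $r_1^s,\dots,r_n^s$, $t_1^s,\dots,t_m^s$ and $b_1^s,\dots,b_\ell^s$. By \eqref{eq:unit}, the numbers $(b_ir_w/t_v)^s\in G$, $(i,w)\in\mathcal W_v$, solve $\Theta x_1+\dots+\Theta x_k=1$ with $k=|\mathcal W_v|\le N$. All terms are positive, so no subsum vanishes. Theorem~\ref{thm:unit}, applied in $\mathbb R$ for each $k\le N$, shows that $b_ir_w/t_v$ takes finitely many values. There are finitely many $b_i$, so $r_w/t_v$ takes finitely many values, and these lie in $\Gamma$.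
\end{proof}

\subsection{Comparison of the zero sets}

We knew already that the ratios $r_w/t_v$ are bounded away from $0$ and $\infty$. That controls $\varphi(r_w/t_v)$ for $\varphi=\varphi_u$, but not for other characters: in Example~\ref{ex:twothree} the character with $\varphi(\frac14)=\frac12$ and $\varphi(\frac19)=1$ sends $4^{-j}9^k$ to $2^{-j}$, which tends to $0$ along pairs $(j,k)$ with $4^{-j}9^k\in[1,4]$. On a finite set every character is bounded above and below, and we can count mass with any $\varphi\in Z_X$ in place of $\varphi_s$.

\begin{proposition}\label{prop:ac}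
Condition \emph{(a)} implies condition \emph{(c)}.
\end{proposition}

\begin{proof}
Let $\varphi\in Z_X$, and put $\tau=\sum_j\varphi(t_j)$, $c=\min\varphi(E)>0$ and $C=\max\varphi(E)$. Fix $k$. The sets $F^{-1}[v]$ with $|v|=k$ partition $\mathbf X$, so the boxes in $\bigcup_{|v|=k}\mathcal W_v$ form a partition into cylinders of each of the $\ell$ copies. By (C5),
\[
\sum_{|v|=k}\ \sum_{(i,w)\in\mathcal W_v}\varphi(r_w)=\ell .
\]
Since $\varphi(r_w)=\varphi(r_w/t_v)\varphi(t_v)$ and $1\le|\mathcal W_v|\le N$, the inner sum lies between $c\,\varphi(t_v)$ and $NC\varphi(t_v)$. Also $\sum_{|v|=k}\varphi(t_v)=\tau^k$. Thus $c\,\tau^k\le\ell\le NC\tau^k$ for all $k$, which forces $\tau=1$. Hence $Z_X\subset Z_Y$.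

The reverse inclusion needs no map from $Y$ to $X$. Let $\varphi\in Z_Y$. By (C6) there is $u$ with $\varphi\varphi_u\in Z_X\subset Z_Y$. Both $\varphi\varphi_u$ and $\varphi\varphi_0=\varphi$ lie in $Z_Y$, so $u=0$ by the uniqueness in (C6) for $Y$. Hence $\varphi\in Z_X$.
\end{proof}

The last paragraph is where the symmetry appears: each of $Z_X$ and $Z_Y$ meets every curve $u\mapsto\varphi\varphi_u$ exactly once, so an inclusion between them is an equality.

\section{A common factor}\label{sec:factor}

The Laurent ring $\mathbb Z[\Gamma]$ is a localization of a polynomial ring over $\mathbb Z$, hence a unique factorization domain, and its units are the elements $\pm e(\gamma)$, which have no zeros in $T$. The element $\sigma_X$ may be reducible, as $\sigma_Y$ is in Example~\ref{ex:golden}, but a single irreducible factor accounts for all of its zeros in $T$.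

\begin{lemma}\label{lem:factor}
The element $\sigma_X$ has an irreducible factor $g$ with $g(\varphi_s)=0$, unique up to units. If $\sigma_X=gh$, then the zero set of $g$ in $T$ is $Z_X$, and $h$ has no zero in $T$. The same holds for $\sigma_Y$.
\end{lemma}

\begin{proof}
We first show that $Z_X$ is connected. Let $V=\operatorname{Hom}(\Gamma,\mathbb R)\cong\mathbb R^D$, where $\mathbb R$ is additive; the map $\theta\mapsto e^\theta$ is a homeomorphism $V\to T$. The function $\log$ is a nonzero element of $V$; let $V_0$ be a hyperplane complementary to the line it spans. Every character is $e^\theta\varphi_u$ for unique $\theta\in V_0$ and $u\in\mathbb R$, and by (C6) each $\theta\in V_0$ has a unique $u(\theta)$ with $e^\theta\varphi_{u(\theta)}\in Z_X$. The $u$-derivative of $\sigma_X(e^\theta\varphi_u)$ is $\partial\sigma_X(e^\theta\varphi_u)>0$ by \eqref{eq:deriv}, so $u(\theta)$ is continuous by the implicit function theorem. Thus $Z_X$ is a continuous image of $V_0$.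

The element $\sigma_X$ is nonzero and is not a unit, since it vanishes at $\varphi_s$. Write $\sigma_X=g_1\cdots g_J$ with irreducible $g_l$. At a point $\varphi\in Z_X$ at least one $g_l$ vanishes. If two with different indices did, the product rule would give $\partial\sigma_X(\varphi)=0$, contrary to \eqref{eq:deriv}. So the zero sets of $g_1,\dots,g_J$ in $Z_X$ are disjoint closed sets that cover the connected set $Z_X$. One factor $g$ vanishes on all of $Z_X$ and the others vanish nowhere on it. Outside $Z_X$ no factor vanishes, because $\sigma_X\ne0$ there. Every irreducible factor of $\sigma_X$ is a unit multiple of some $g_l$, which gives uniqueness.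
\end{proof}

\begin{proposition}\label{prop:cd}
Condition \emph{(c)} implies condition \emph{(d)}.
\end{proposition}

\begin{proof}
Let $Z=Z_X=Z_Y$, and let $g,g'$ be the factors of $\sigma_X,\sigma_Y$ from Lemma~\ref{lem:factor}; both vanish on $Z$. It suffices to show that they are associate. Suppose not. The idea is that $Z$ is a real hypersurface, too large to be the common zero set of coprime polynomials.

Use coordinates $x_1,\dots,x_D$ from a basis $\gamma_1,\dots,\gamma_D$ of $\Gamma$. Then $\partial=\sum_k(\log\gamma_k)\,x_k\,\partial/\partial x_k$, so by \eqref{eq:deriv} some partial derivative of $\sigma_X$ is nonzero at $\varphi_s$, say the one with respect to $x_1$. By the implicit function theorem there is a nonempty open set $U\subset(\mathbb R^+)^{D-1}$ such that every $(x_2,\dots,x_D)\in U$ extends to a point $(x_1,\dots,x_D)\in Z$.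

Multiply $g$ and $g'$ by monomials so that they become polynomials divisible by no $x_k$. They are irreducible in $\mathbb Z[x_1,\dots,x_D]$: in a factorization into two polynomials one factor is a unit of the Laurent ring, that is, a monomial up to sign, and it must be $\pm1$. They are not associate in the polynomial ring, since they are not associate in the Laurent ring. Let $A=\mathbb Z[x_2,\dots,x_D]$ with fraction field $\mathbb K$. By Gauss's lemma, an irreducible element of $A[x_1]$ either has degree $0$ in $x_1$, and is then a unit of $\mathbb K[x_1]$, or is primitive and irreducible in $\mathbb K[x_1]$; and primitive polynomials that are associate in $\mathbb K[x_1]$ are associate in $A[x_1]$. Hence $g$ and $g'$ are coprime in the principal ideal domain $\mathbb K[x_1]$. Clearing denominators in a B\'ezout identity gives $\beta g+\beta'g'=c$ with $\beta,\beta'\in A[x_1]$ and $0\ne c\in A$. The left side vanishes on $Z$, so $c$ vanishes on the open set $U$ and $c=0$, a contradiction. (For $D=1$, $c$ is a nonzero integer and evaluation at $\varphi_s$ gives $c=0$.)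
\end{proof}

\section{Nonnegative multipliers}\label{sec:positive}

Assume (d). A common divisor of $\sigma_X$ and $\sigma_Y$ that vanishes at $\varphi_s$ is nonzero and not a unit, and it has an irreducible factor $g$ with $g(\varphi_s)=0$. By Lemma~\ref{lem:factor},
\[
\sigma_X=gh_X,\qquad\sigma_Y=gh_Y,
\]
where $h_X$ and $h_Y$ have no zeros on the connected space $T$ and so have constant sign. For $u>s$ both $\sigma_X(\varphi_u)$ and $\sigma_Y(\varphi_u)$ are positive by (C6), so $h_X$ and $h_Y$ both have the sign of $g(\varphi_u)$. Replacing $g$ by $-g$ if necessary, we have $h_X,h_Y>0$ on $T$.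

The identity $h_Y\sigma_X=h_X\sigma_Y$ has the shape required in (e), but $h_X$ and $h_Y$ may have negative coefficients. As in \eqref{eq:golden}, we look for a multiplier in $\mathbb N[\Gamma]$ that removes them. Positivity on $T$ is necessary for this but not sufficient, because $T$ is not compact and positivity can degenerate at infinity.

\subsection{Initial forms}

For $\omega\in V=\operatorname{Hom}(\Gamma,\mathbb R)$ and $0\ne P\in\mathbb Z[\Gamma]$, the \emph{initial form} $\operatorname{in}_\omega(P)$ is the sum of the terms $P_\gamma e(\gamma)$ for which $\omega(\gamma)$ is maximal on $\operatorname{supp}P$. For $\omega=0$ it is $P$. We have $\operatorname{in}_\omega(PP')=\operatorname{in}_\omega(P)\operatorname{in}_\omega(P')$: the right side collects the products of terms with the largest value of $\omega$, and it is nonzero because $\mathbb Z[\Gamma]$ is a domain.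

If $U$ and $Uh$ are nonzero elements of $\mathbb N[\Gamma]$, then so are their initial forms, which are therefore positive on $T$, and $\operatorname{in}_\omega(h)>0$ on $T$ for every $\omega$. For example, $h=(1-x_1)^2+x_2$ is positive on $(\mathbb R^+)^2$ but has no multiplier, because its initial form $(1-x_1)^2$, for $\omega$ equal to minus the exponent of $x_2$, has a zero. Our cofactors pass this test, for the reason that drove Lemma~\ref{lem:factor}: neither $\sigma_X$ nor its initial forms have a double zero.

\begin{lemma}\label{lem:initial}
For every $\omega\in V$ we have $\operatorname{in}_\omega(h_X)>0$ and $\operatorname{in}_\omega(h_Y)>0$ on $T$.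
\end{lemma}

\begin{proof}
By symmetry consider $h=h_X$, and let $\omega_0=\max\omega(\operatorname{supp}h)$. For $\varphi\in T$,
\[
\operatorname{in}_\omega(h)(\varphi)=\lim_{\tau\to\infty}\sum_\gamma h_\gamma\varphi(\gamma)e^{\tau(\omega(\gamma)-\omega_0)}=\lim_{\tau\to\infty}e^{-\tau\omega_0}h(\varphi e^{\tau\omega})\ge0 .
\]
Suppose $\operatorname{in}_\omega(h)(\varphi_*)=0$ for some $\varphi_*\in T$. Then $\varphi_*$ is a minimum point, so $\partial\operatorname{in}_\omega(h)(\varphi_*)=0$. Since $\operatorname{in}_\omega(\sigma_X)=\operatorname{in}_\omega(g)\operatorname{in}_\omega(h)$, the product rule shows that $\operatorname{in}_\omega(\sigma_X)$ and $\partial\operatorname{in}_\omega(\sigma_X)$ both vanish at $\varphi_*$. As no $r_i$ equals $1$, there is no cancellation in $\sigma_X=e(1)-\sum_ie(r_i)$, and its initial form is of one of two types. It may be $-\sum_{i\in I}e(r_i)$ with $I\ne\emptyset$, which is negative on $T$. Or it may be $1-\sum_{i\in I}e(r_i)$; this has no zero if $I=\emptyset$, and its $\partial$-derivative is positive by \eqref{eq:deriv} if $I\ne\emptyset$. Each case is a contradiction.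
\end{proof}

\subsection{Positive initial forms give a multiplier}

The tool is P\'olya's theorem \cite[\S2.24]{HLP}. Let $\varsigma=y_1+\dots+y_M$ and let $\Delta=\{y\in\mathbb R^M:y\ge0,\ \varsigma(y)=1\}$ be the standard simplex.

\begin{theorem}[P\'olya]\label{thm:polya}
If a homogeneous polynomial $\Psi\in\mathbb R[y_1,\dots,y_M]$ is strictly positive on $\Delta$, then $\varsigma^R\Psi$ has nonnegative coefficients for some $R\ge0$.
\end{theorem}

To apply it to a Laurent polynomial $h$, introduce one variable $y_k$ for each monomial of $h$, so that $h$ lifts to a linear form $\lambda$. If $h$ has a negative coefficient, $\lambda$ is negative at a vertex of $\Delta$. But the monomials satisfy multiplicative relations, and $\lambda$ is positive where the $y_k$ satisfy the same relations. For $h=1-x+x^2$ we have $\lambda=y_1-y_2+y_3$ and the relation $y_1y_3=y_2^2$; on the part of $\Delta$ where it holds, $y_2\le(y_1+y_3)/2$, so $\lambda\ge(y_1+y_3)/2>0$. Adding a large multiple of the squares of the relations makes the form positive on all of $\Delta$ and does not change its image in the group ring.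

We recall the facts needed about a polytope $\operatorname{conv}A$, where $A\subset\mathbb R^D$ is finite. Each nonempty face $\mathcal F$ (including $\operatorname{conv}A$ itself) is the set where some linear functional attains its maximum, and $\mathcal F=\operatorname{conv}(A\cap\mathcal F)$. Intersections of faces are faces. A face that contains a convex combination with positive weights of points of the polytope contains each of those points. Every point lies in the relative interior of the smallest face that contains it.

\begin{lemma}\label{lem:multiplier}
Let $0\ne h\in\mathbb Z[\Gamma]$ satisfy $\operatorname{in}_\omega(h)>0$ on $T$ for all $\omega\in V$. Then there is a nonzero $U\in\mathbb N[\Gamma]$ with $Uh\in\mathbb N[\Gamma]$.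
\end{lemma}

\begin{proof}
Write $\Gamma$ additively as $\mathbb Z^D\subset\mathbb R^D$, so that elements of $V$ are linear functionals on $\mathbb R^D$. Let $A=\operatorname{supp}h=\{a_1,\dots,a_M\}$, $h=\sum_kc_ke(a_k)$ and $P=\sum_ke(a_k)$. Let $\psi:\mathbb R[y_1,\dots,y_M]\to\mathbb R[\Gamma]$ be the $\mathbb R$-algebra homomorphism with $y_k\mapsto e(a_k)$, and let $\lambda=\sum_kc_ky_k$. Then $\psi(\lambda)=h$ and $\psi(\varsigma)=P$. Call $(u,v)\in\mathbb N^M\times\mathbb N^M$ a \emph{relation} if $\sum_ku_k=\sum_kv_k$ and $\sum_ku_ka_k=\sum_kv_ka_k$. Then $\beta_{u,v}=y^u-y^v$ is homogeneous of degree $\sum_ku_k$ and lies in $\ker\psi$. Let $\Omega\subset\Delta$ be the set where all $\beta_{u,v}$ vanish.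

\medskip\noindent\emph{Step 1: the support of a point of $\Omega$ is a face.} Let $y\in\Omega$, let $K=\{k:y_k>0\}\ne\emptyset$, and let $\mathcal F$ be the smallest face of $\operatorname{conv}A$ that contains all $a_k$ with $k\in K$. We claim that $\{a_k:k\in K\}=A\cap\mathcal F$. The barycenter $b=|K|^{-1}\sum_{k\in K}a_k$ lies in $\mathcal F$, and a face that contains $b$ contains every $a_k$, $k\in K$, hence contains $\mathcal F$. So $\mathcal F$ is the smallest face containing $b$, and $b$ lies in its relative interior. Let $a_l\in\mathcal F$. For small rational $\varepsilon>0$ the rational point $b'=b+\frac{\varepsilon}{1-\varepsilon}(b-a_l)$ lies in $\mathcal F$, and $b=\varepsilon a_l+(1-\varepsilon)b'$. By Carath\'eodory's theorem $b'$ lies in a simplex with affinely independent vertices in $A\cap\mathcal F$. Its barycentric coordinates there are rational, being the unique solution of a linear system with rational coefficients. So $b$ has two expressions as a convex combination of points of $A$ with rational weights, the first supported on $K$ and the second giving positive weight to $a_l$. Clearing denominators yields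 a relation $(u,v)$ with $u$ supported on $K$ and $v_l>0$. Since $y^v=y^u>0$, we get $y_l>0$, that is, $l\in K$.

\medskip\noindent\emph{Step 2: $\lambda>0$ on $\Omega$.} Keep $y$, $K$ and $\mathcal F$. Let $w\in\mathbb Z^K$ satisfy $\sum_kw_k=0$ and $\sum_kw_ka_k=0$. The positive and negative parts of $w$ form a relation $(u,v)$ supported on $K$, and taking logarithms in $y^u=y^v$ gives $\sum_{k\in K}w_k\log y_k=0$. The real null space of a rational matrix is spanned by integer vectors, so $(\log y_k)_{k\in K}$ is orthogonal to the null space of the matrix with columns $(1,a_k)$, $k\in K$, and therefore lies in its row space. That is, $\log y_k=\kappa+\theta(a_k)$ for $k\in K$, with $\kappa\in\mathbb R$ and $\theta\in V$. Let $\omega\in V$ attain its maximum over $\operatorname{conv}A$ exactly on $\mathcal F$. By Step 1, $\operatorname{in}_\omega(h)=\sum_{k\in K}c_ke(a_k)$, and so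
\[
\lambda(y)=\sum_{k\in K}c_ke^{\kappa}e^{\theta(a_k)}=e^\kappa\operatorname{in}_\omega(h)(e^\theta)>0 .
\]

\medskip\noindent\emph{Step 3: a positive form.} By Step 2 the polynomials $\beta_{u,v}$ have no common zero on the compact set $\Delta_0=\{y\in\Delta:\lambda(y)\le0\}$, so by compactness finitely many of them, $\beta_1,\dots,\beta_J$ of degrees $\delta_1,\dots,\delta_J$, have no common zero on $\Delta_0$. Let $\delta\ge1$ be an integer with $\delta\ge\delta_i$ for all $i$, and for $C>0$ put
\[
\Psi=\lambda\varsigma^{2\delta-1}+C\sum_{i=1}^J\big(\beta_i\varsigma^{\delta-\delta_i}\big)^2 .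
\]
This is a form of degree $2\delta$, equal to $\lambda+C\sum_i\beta_i^2$ on $\Delta$. On $\Delta\setminus\Delta_0$ we have $\Psi\ge\lambda>0$. On $\Delta_0$ the sum of squares has a positive lower bound and $\lambda$ is bounded, so $\Psi>0$ there for large $C$. By Theorem~\ref{thm:polya}, $\varsigma^R\Psi$ has nonnegative coefficients for some $R$. The map $\psi$ sends monomials to basis elements $e(\gamma)$ and kills each $\beta_i$, so $\psi(\varsigma^R\Psi)=P^{R+2\delta-1}h$ has nonnegative coefficients, which are integers. Take $U=P^{R+2\delta-1}$.
\end{proof}

\begin{proposition}\label{prop:de}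
Condition \emph{(d)} implies condition \emph{(e)}.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:initial} and~\ref{lem:multiplier} there are nonzero $U_X,U_Y\in\mathbb N[\Gamma]$ with $U_Xh_X,\,U_Yh_Y\in\mathbb N[\Gamma]$. Put $Q=U_X(U_Yh_Y)$ and $H=U_Y(U_Xh_X)$. Both lie in $\mathbb N[\Gamma]$, both are nonzero because $\mathbb Z[\Gamma]$ is a domain, and $Q\sigma_X=U_XU_Y\,gh_Xh_Y=H\sigma_Y$.
\end{proof}

Propositions~\ref{prop:ac}, \ref{prop:cd}, \ref{prop:de} and~\ref{prop:eb} close the cycle of implications, and Theorem~\ref{thm:main} is proved.

\section{Surjections without bilipschitz equivalence}\label{sec:golden}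

A bilipschitz bijection is more rigid than a pair of surjections: on some cylinder it multiplies all measures by one constant, so it identifies, up to scale, the additive groups generated by the measures of clopen sets. For the pair in Proposition~\ref{prop:golden} these groups are multiples of the rings $\mathbb Z[p]$ and $\mathbb Z[\sqrt5]$, which are different.

\begin{proof}[Proof of Proposition~\ref{prop:golden}]
Example~\ref{ex:golden} shows that both dimensions equal $s=\frac12$ and that condition (e) holds, so both surjections exist by Theorem~\ref{thm:main}. The measures of cylinders are as follows: $\mu$ gives the two letters the masses $p,p^2$, and $\nu$ gives the five letters the masses $q,q,q,q,q^2$, where $q=p^3=\sqrt5-2$.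

Suppose $f:\Sigma_X\to\Sigma_Y$ is a bijection such that $f$ and $f^{-1}$ are $L$-Lipschitz, with $L\ge1$. Let $I=[w]$. If $x\in I$ and $x'\notin I$, then $\rho(f(x),f(x'))\ge\rho(x,x')/L>r_w/L$ by (C1). So a cylinder of diameter at most $r_w/L$ cannot meet both $f(I)$ and its complement, and $f(I)$ is a disjoint union of cylinders $[v]$ from the stopping partition $t_v\le r_w/L<t_{v^-}$. These satisfy $t_v\ge t_{\min}r_w/L$, by (C3) if $v\ne\emptyset$ and because $r_w/L\le1$ if $v=\emptyset$. By Lemma~\ref{lem:bound}, applied to $x\mapsto f(wx)$, we have $\nu(f(I))\le(Lr_w)^s$, so the number of these cylinders is at most $(L^2/t_{\min})^s$. Each quotient $t_v^s/r_w^s$ is an integer power of $p$ in the interval $[(t_{\min}/L)^s,L^{-s}]$, which contains finitely many such powers. Hence $\nu(f(I))/\mu(I)$ takes finitely many values as $I$ runs through all cylinders.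

Let the maximum value $\lambda$ be attained at $I=[w]$. Since $f$ is injective, $\nu(f(I))=\nu(f[w1])+\nu(f[w2])\le\lambda\mu[w1]+\lambda\mu[w2]=\lambda\mu(I)$, and equality forces both children to have quotient $\lambda$. By induction all cylinders in $I$ have quotient $\lambda$, and by (C4), $\nu(f(B))=\lambda\mu(B)$ for every clopen set $B\subset I$.

The cylinders in $I$ have measures $\mu(I)p^k$, and every $k\ge0$ occurs, for the word $w$ followed by $k$ letters $1$. So the additive group generated by the numbers $\mu(B)$, $B\subset I$ clopen, is $\mu(I)\mathbb Z[p]$. Now consider the group generated by the $\nu$-measures of clopen subsets of $f(I)$. It is contained in $\mathbb Z[q]$, since all cylinders have measures $q^k$. For a cylinder $[v]\subset f(I)$ with $\nu[v]=q^j$ it contains $q^{j+k}$ for all $k\ge0$, and therefore $q^j\mathbb Z[q]$. This is all of $\mathbb Z[q]$, because $q(4+q)=1$ makes $q$ a unit of $\mathbb Z[q]$. The homeomorphism $f$ maps the clopen subsets of $I$ bijectively onto those of $f(I)$, so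
\[
\lambda\mu(I)\,\mathbb Z[p]=\mathbb Z[q].
\]
The left side is stable under multiplication by $p$, so $p=p\cdot1\in\mathbb Z[q]=\mathbb Z[\sqrt5]$. This is false, since $p=-\frac12+\frac12\sqrt5$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ESS}
Evertse, Schlickewei and Schmidt, Ann.\ of Math.\ \textbf{155} (2002).

\bibitem{Gaspar}
Attila G\'asp\'ar, \emph{Lipschitz surjections between self-similar sets}, arXiv:2608.16471 (2026).

\bibitem{HLP}
Hardy, Littlewood and P\'olya, \emph{Inequalities}.

\end{thebibliography}
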